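\title{The lower spectral radius is discontinuous on a set of positive measure}

\begin{abstract}
The lower spectral radius of a pair $(A_1,A_2)$ of real $2\times2$ matrices is the smallest exponential growth rate of long products of $A_1$ and $A_2$. We show that, as a function on $\mathbb{R}^8$, it is discontinuous at almost every point of an explicit nonempty open set $\mathcal{E}$. Hence its set of discontinuities has positive Lebesgue measure and Hausdorff dimension $8$. In $\mathcal{E}$ the points of continuity are exactly those at which the lower spectral radius equals $\sqrt{\det A_2}$; they form a dense $G_\delta$ set that meets every curve $\theta\mapsto(R_\theta A_1,A_2)$, with $R_\theta$ a rotation, in a set of Hausdorff dimension $0$. The proof bounds all products from below at once by counting the zeros of their matrix coefficients in dyadic arcs.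
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite set $\mathsf{A}$ of real $d\times d$ matrices, the \emph{lower spectral radius}
\[
\underline{\varrho}(\mathsf{A})=\lim_{n\to\infty}\inf\bigl\{\|A_n\cdots A_1\|^{1/n}\colon A_i\in\mathsf{A}\bigr\}
\]
is the smallest exponential growth rate of long products of matrices drawn from $\mathsf{A}$. The limit exists and does not depend on the norm (Section~\ref{sec:usc}). For a single matrix it is the spectral radius, and for $d=1$ it is the smallest absolute value of an element of $\mathsf{A}$; both depend continuously on the entries. The next case is that of two $2\times2$ matrices. We write $\underline{\varrho}(A_1,A_2)$ for $\underline{\varrho}(\{A_1,A_2\})$ and identify $M_2(\mathbb{R})^2$, the pairs of real $2\times2$ matrices, with $\mathbb{R}^8$ through the entries. The following question comes from Morris \cite{Morris}.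

\begin{quote}
\emph{Does the set of discontinuities of $\underline{\varrho}\colon M_2(\mathbb{R})^2\to\mathbb{R}$ have Hausdorff dimension $8$?}
\end{quote}

Throughout, $\|\cdot\|$ is the Euclidean operator norm and $R_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$.

\begin{example}\label{ex:first}
Let $H=\operatorname{diag}(2,\frac12)$ and consider the pairs $(2R_\theta,H)$. Every product has determinant at least $1$, hence norm at least $1$, so $\underline{\varrho}\ge1$. For $\theta=0$ a product of length $n$ is diagonal with norm $2^n$, so $\underline{\varrho}=2$. The quarter turn exchanges the expanding and the contracting axis of $H$, and therefore $H^nR_{\pi/2}H^n=R_{\pi/2}$. If $\theta=p\pi/(2k)$ with $p$ odd, then $H^n(2R_\theta)^kH^n=\pm2^kR_{\pi/2}$ has length $2n+k$ and norm $2^k$; letting $n\to\infty$ gives $\underline{\varrho}=1$. These angles are dense. So $\underline{\varrho}$ is discontinuous at $(2I,H)$, and at every other pair $(2R_\theta,H)$ where $\underline{\varrho}>1$.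
\end{example}

There are two reasons to expect few discontinuities. First, $\underline{\varrho}$ is a pointwise limit of continuous functions, so by Baire's theorem its discontinuities form a meager set. Second, the drop in Example~\ref{ex:first} is caused by an exact coincidence, a product that maps one eigendirection of $H$ onto the other; this is one equation in eight variables, and countably many hypersurfaces have dimension $7$. But the example points the other way. The coincidences are where $\underline{\varrho}$ is small, they are dense, and the discontinuities are the points that do \emph{not} come close enough to a coincidence to profit from it. The question is how many such points there are, and the answer is: almost all.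

Let
\[
\mathcal{U}=\bigl\{(A_1,A_2)\colon\det A_1>\det A_2>0,\ (\operatorname{tr}A_2)^2>4\det A_2\bigr\},
\]
and let $\mathcal{E}$ be the set of $(A_1,A_2)\in\mathcal{U}$ such that some product of copies of $A_1$ and $A_2$ has non-real eigenvalues. The set $\mathcal{U}$ is open. So is $\mathcal{E}$, since a product $W$ has non-real eigenvalues if and only if $(\operatorname{tr}W)^2<4\det W$. The pair $(2R_{\pi/3},\operatorname{diag}(2,\frac12))$ lies in $\mathcal{E}$.

\begin{theorem}\label{thm:A}
The function $\underline{\varrho}$ is discontinuous at Lebesgue-almost every point of the nonempty open set $\mathcal{E}$. Hence its set of discontinuities has positive Lebesgue measure and Hausdorff dimension $8$.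
\end{theorem}

The points of continuity in $\mathcal{E}$ can be described exactly. Since $R_{\theta+\pi}=-R_\theta$ and replacing $A_1$ by $-A_1$ changes products only by a sign, conditions on the pair $(R_\theta A_1,A_2)$ below depend only on the class of $\theta$ in the circle $\mathbb{T}=\mathbb{R}/\pi\mathbb{Z}$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] In $\mathcal{E}$ the points of continuity of $\underline{\varrho}$ are exactly the points with $\underline{\varrho}(A_1,A_2)=\sqrt{\det A_2}$. They form a dense $G_\delta$ subset of $\mathcal{E}$ of Lebesgue measure $0$.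
\item[(2)] For every $(A_1,A_2)\in\mathcal{U}$, the set of $\theta\in\mathbb{T}$ with $\underline{\varrho}(R_\theta A_1,A_2)=\sqrt{\det A_2}$ has Hausdorff dimension $0$. Consequently, in the fiber $\{\theta\in\mathbb{T}\colon(R_\theta A_1,A_2)\in\mathcal{E}\}$ the angles $\theta$ for which $\underline{\varrho}$ is continuous at $(R_\theta A_1,A_2)$ form a dense $G_\delta$ set of Hausdorff dimension $0$.
\end{enumerate}
\end{theorem}

The fiber in (2) is never empty: $\operatorname{tr}(R_\theta A_1)$ changes sign when $\theta$ increases by $\pi$, and where it vanishes $R_\theta A_1$ has non-real eigenvalues.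

Both theorems rest on one estimate. It says that, for all angles outside a very small set, inserting a factor $R_\theta G$ among the powers of a hyperbolic matrix $H$ costs at most a constant factor, once we give up half of the growth of $H$.

\begin{proposition}\label{prop:growth}
Let $G,H\in SL_2(\mathbb{R})$, where $H$ has real eigenvalues $\mu^{\pm1}$ with $|\mu|>1$, and put $L=\log|\mu|$. There is a set $X\subset\mathbb{T}$ of Hausdorff dimension $0$ such that for each $\theta\notin X$ there is $C<\infty$ with
\begin{equation}\label{eq:growth}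
\|W\|\ge e^{\frac{L}{2}m-C(l+1)}
\end{equation}
for every product $W$ of $m$ copies of $H$ and $l$ copies of $R_\theta G$, in any order.
\end{proposition}

\begin{remark}\label{rem:hyp}
Two of the conditions that define $\mathcal{E}$ exclude open sets on which $\underline{\varrho}$ is continuous. If $\det A_1>\det A_2>0$ but $A_2$ has non-real eigenvalues, then determinants give $\underline{\varrho}\ge\sqrt{\det A_2}$ and the powers of $A_2$ give $\underline{\varrho}\le\sqrt{\det A_2}$, in a whole neighborhood. If $A_1,A_2$ have positive entries and each entry is changed by a factor in $[(1+\epsilon)^{-1},1+\epsilon]$, then each entry of a product of length $n$ changes by a factor in $[(1+\epsilon)^{-n},(1+\epsilon)^n]$, so $\underline{\varrho}$ is continuous at $(A_1,A_2)$. The pair $(2P,P)$ with $P=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ is of this kind and lies in $\mathcal{U}$. Thus $\mathcal{E}$ cannot be replaced by $\mathcal{U}$ in Theorem~\ref{thm:A}.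
\end{remark}

Section~\ref{sec:reduction} derives the theorems from Proposition~\ref{prop:growth}. Section~\ref{sec:model} examines \eqref{eq:growth} for $G=I$ and diagonal $H$, where both the method and the obstacle can be seen by hand. Sections~\ref{sec:zeros}--\ref{sec:end} prove the proposition.

\section{Preliminaries}\label{sec:prelim}

\subsection{Semicontinuity and the determinant bound}\label{sec:usc}

Let $a_n$ be the least norm of a product of length $n$. Then $a_{n+n'}\le a_na_{n'}$, so by Fekete's lemma $a_n^{1/n}$ converges to $\inf_na_n^{1/n}$; equivalent norms give the same limit. Each $a_n$ is a minimum of finitely many continuous functions of $(A_1,A_2)$. An infimum of continuous functions is \emph{upper semicontinuous}: the sets $\{\underline{\varrho}<c\}$ are open.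

For $(A_1,A_2)\in\mathcal{U}$ we always write
\[
\lambda_i=\sqrt{\det A_i},\qquad G=A_1/\lambda_1,\qquad H=A_2/\lambda_2 .
\]
Then $\lambda_1>\lambda_2>0$, $G,H\in SL_2(\mathbb{R})$, and $|\operatorname{tr}H|>2$, so $H$ satisfies the hypothesis of Proposition~\ref{prop:growth}. Replacing $A_1$ by $R_\theta A_1$ preserves $\mathcal{U}$, $\lambda_1$, $\lambda_2$, $H$, and replaces $G$ by $R_\theta G$.

\begin{lemma}\label{lem:usc}
On $\mathcal{U}$ we have $\underline{\varrho}\ge\lambda_2$, and $\underline{\varrho}$ is continuous at every point of $\mathcal{U}$ where $\underline{\varrho}=\lambda_2$.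
\end{lemma}

\begin{proof}
The determinant of a $2\times2$ matrix $W$ is, up to sign, the product of its singular values, so $\|W\|\ge|\det W|^{1/2}$. For a product of length $n$ this is at least $\lambda_2^n$. The function $\underline{\varrho}-\lambda_2$ is therefore nonnegative and upper semicontinuous on $\mathcal{U}$, hence continuous where it vanishes.
\end{proof}

A matrix $M\in SL_2(\mathbb{R})$ has singular values $\|M\|$ and $\|M\|^{-1}$, so $\|M^{-1}\|=\|M\|\ge1$. It has non-real eigenvalues if and only if $\operatorname{tr}M=2\cos\omega$ for some $\omega\in(0,\pi)$. In that case $M^2=2\cos\omega\,M-I$ and induction give $M^j=\frac{\sin j\omega}{\sin\omega}M-\frac{\sin(j-1)\omega}{\sin\omega}I$, so that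
\begin{equation}\label{eq:elliptic}
\|M^j\|\le\frac{\|M\|+1}{\sin\omega}\qquad(j\ge0).
\end{equation}

\subsection{Hausdorff dimension}\label{sec:hausdorff}

For $\gamma>0$ the \emph{Hausdorff content} $\mathcal{H}^\gamma_\infty(Y)$ of a subset $Y$ of a metric space is the infimum of $\sum_i(\operatorname{diam}U_i)^\gamma$ over countable covers $(U_i)$ of $Y$. A cover with sum below $\epsilon$ consists of sets of diameter below $\epsilon^{1/\gamma}$, so the content vanishes exactly when the Hausdorff measure $\mathcal{H}^\gamma(Y)$ does, and $\dim_HY=\inf\{\gamma>0\colon\mathcal{H}^\gamma_\infty(Y)=0\}$. A subset of $\mathbb{R}^N$ has dimension at most $N$, and is Lebesgue null if its dimension is less than $N$. The circle $\mathbb{T}$ carries the arc length metric.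

\subsection{Directions and words}\label{sec:words}

Let $e_\alpha=(\cos\alpha,\sin\alpha)^T$. A \emph{lift} of $M\in SL_2(\mathbb{R})$ is a continuous map $\widetilde{M}\colon\mathbb{R}\to\mathbb{R}$ such that $Me_\alpha$ is parallel to $e_{\widetilde{M}(\alpha)}$ for all $\alpha$. Lifts exist, are smooth, differ by constants in $\pi\mathbb{Z}$, and a composition of lifts is a lift of the product. The argument of a plane curve $y(\alpha)$ has derivative $\det(y,y')/\|y\|^2$, and $\det(Me_\alpha,Me_\alpha')=\det M=1$, so
\begin{equation}\label{eq:derivative}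
\widetilde{M}'(\alpha)=\|Me_\alpha\|^{-2}\ge\|M\|^{-2}>0 .
\end{equation}
Since $\widetilde{M}$ is increasing and $M$ permutes the lines through the origin, $\widetilde{M}(\alpha+\pi)=\widetilde{M}(\alpha)+\pi$.

Fix $G,H$ as in Proposition~\ref{prop:growth}, lifts $\widetilde{G},\widetilde{H}$, and unit eigenvectors $u,v$ with $Hu=\mu u$, $Hv=\mu^{-1}v$; write $u=e_{\alpha_u}$. We lift $R_\theta$ to $\widetilde{R}_\theta(\alpha)=\alpha+\theta$. A \emph{word} is a tuple $w=(n_1,\dots,n_l)$ of nonnegative integers, its \emph{letters}, with $l=l(w)\ge1$; put $m(w)=n_1+\dots+n_l$. Define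
\[
W_w(\theta)=R_\theta GH^{n_1}\cdots R_\theta GH^{n_l},\qquad
\Psi_w(\theta,\cdot)=\widetilde{R}_\theta\widetilde{G}\widetilde{H}^{n_1}\cdots\widetilde{R}_\theta\widetilde{G}\widetilde{H}^{n_l}.
\]
Thus $W_w(\theta)$ is the general product of $m(w)$ copies of $H$ and $l(w)$ copies of $R_\theta G$ that begins with $R_\theta G$, and $\Psi_w(\theta,\cdot)$ is a lift of it. For the concatenation $ww'$ we have $W_{ww'}=W_wW_{w'}$ and $\Psi_{ww'}(\theta,\alpha)=\Psi_w(\theta,\Psi_{w'}(\theta,\alpha))$. All factors commute with $\alpha\mapsto\alpha+\pi$, so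
\begin{equation}\label{eq:periodic}
\Psi_w(\theta,\alpha+\pi)=\Psi_w(\theta,\alpha)+\pi,\qquad\Psi_w(\theta+\pi,\alpha)=\Psi_w(\theta,\alpha)+l(w)\pi .
\end{equation}
The function $\Psi_w$ is strictly increasing in $\alpha$. By the chain rule, $\partial_\theta\Psi_w$ is a sum of $l$ terms, one for each occurrence of $\widetilde{R}_\theta$, namely the derivative at some point of the composition of the maps to the left of that occurrence. By \eqref{eq:derivative},
\begin{equation}\label{eq:monotone}
\partial_\theta\Psi_w(\theta,\alpha)\ge\sum_{i=0}^{l-1}\|W_{(n_1,\dots,n_i)}(\theta)\|^{-2}>0,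
\end{equation}
where the term $i=0$ is $1$. Every rotation pushes the final direction the same way. This is the reason for perturbing by rotations and for assuming positive determinants.

\section{From the growth estimate to the theorems}\label{sec:reduction}

We need two facts: the coincidence of Example~\ref{ex:first} can be produced near every point of $\mathcal{E}$, and \eqref{eq:growth} forces $\underline{\varrho}>\lambda_2$.

\begin{lemma}\label{lem:dense}
For $(A_1,A_2)\in\mathcal{E}$ there are arbitrarily small $\varphi>0$ with $\underline{\varrho}(R_\varphi A_1,A_2)=\lambda_2$.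
\end{lemma}

\begin{proof}
We look for a product $Y$ of $R_\varphi G$ and $H$ that maps $u$ to a multiple of $v$. One small rotation moves a direction only a little; the product with non-real eigenvalues lets us add up many small moves, because its powers are bounded.

Some product of $G$ and $H$ has non-real eigenvalues. It contains a factor $G$, since the powers of $H$ have real eigenvalues. A cyclic permutation of the factors is a conjugation, so we may assume that the product begins with $G$; it is then $W_w(0)$ for a word $w$. Let $\varphi_0>0$ be so small that $|\operatorname{tr}W_w(\varphi)|<2$ on $[0,\varphi_0]$. By \eqref{eq:elliptic} and compactness,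
\[
K=\sup\{\|W_w(\varphi)^j\|\colon j\ge0,\ 0\le\varphi\le\varphi_0\}<\infty .
\]
Let $w^k$ be the concatenation of $k$ copies of $w$. Keeping in \eqref{eq:monotone} only the prefixes $w^i$, $0\le i<k$, we get $\partial_\theta\Psi_{w^k}\ge kK^{-2}$ on $[0,\varphi_0]$. For $k\ge\pi K^2/\varphi_0$ the angle $\Psi_{w^k}(\varphi,\alpha_u)$ increases by at least $\pi$ on $[0,\varphi_0]$. So for some $\varphi\in(0,\varphi_0]$ the matrix $Y=W_w(\varphi)^k$ satisfies $Yu=cv$ with $c\in\mathbb{R}$.

Write $Yv=au+bv$. Then $H^nYH^nu=cv$ and $H^nYH^nv=au+b\mu^{-2n}v$, so $\|H^nYH^n\|$ is bounded in $n$. If $Y$ has $q$ factors, the corresponding product of $R_\varphi A_1$ and $A_2$ has length $2n+q$ and norm at most a constant times $\lambda_2^{2n}$. Letting $n\to\infty$ gives $\underline{\varrho}(R_\varphi A_1,A_2)\le\lambda_2$, and Lemma~\ref{lem:usc} gives equality. Since $\varphi_0$ may be taken arbitrarily small, so may $\varphi$.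
\end{proof}

\begin{lemma}\label{lem:gap}
Let $(A_1,A_2)\in\mathcal{U}$ and let $X$ be the set given by Proposition~\ref{prop:growth} for $G,H$. If $\theta\notin X$, then $\underline{\varrho}(R_\theta A_1,A_2)>\lambda_2$.
\end{lemma}

\begin{proof}
The estimate \eqref{eq:growth} is useful only when the factors $R_\theta G$ are rare; when they are frequent, the hypothesis $\det A_1>\det A_2$ takes over. A product of length $n$ with $l$ factors $R_\theta A_1$ equals $\lambda_1^l\lambda_2^{n-l}W$ with $W\in SL_2(\mathbb{R})$ as in \eqref{eq:growth}, so its norm is at least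
\[
\lambda_2^n(\lambda_1/\lambda_2)^l\max\bigl\{1,e^{\frac{L}{2}(n-l)-C(l+1)}\bigr\}.
\]
We may assume $C\ge0$. Choose $\epsilon>0$ with $\frac{L}{2}(1-\epsilon)-C\epsilon\ge\frac{L}{4}$. If $l\ge\epsilon n$, the norm is at least $\lambda_2^n(\lambda_1/\lambda_2)^{\epsilon n}$. If $l<\epsilon n$, it is at least $\lambda_2^ne^{Ln/4-C}$. Hence $\underline{\varrho}\ge\lambda_2\min\{(\lambda_1/\lambda_2)^\epsilon,e^{L/4}\}>\lambda_2$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $B=\{(A_1,A_2)\in\mathcal{U}\colon\underline{\varrho}=\lambda_2\}$. By Lemma~\ref{lem:usc}, $\underline{\varrho}$ is continuous at the points of $B$. At a point of $\mathcal{E}\setminus B$ we have $\underline{\varrho}>\lambda_2$, while Lemma~\ref{lem:dense} gives arbitrarily close points at which $\underline{\varrho}$ equals the same number $\lambda_2$; so $\underline{\varrho}$ is discontinuous there. Thus the continuity set in $\mathcal{E}$ is $B\cap\mathcal{E}$. It is dense in the open set $\mathcal{E}$ by Lemma~\ref{lem:dense}, and it is $G_\delta$ because $B$ is the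 intersection of the open sets $\mathcal{U}\cap\{\underline{\varrho}-\lambda_2<1/n\}$.

By Lemma~\ref{lem:gap}, for every $(A_1,A_2)\in\mathcal{U}$ the set of $\theta$ with $(R_\theta A_1,A_2)\in B$ is contained in a set of Hausdorff dimension $0$. This is the first claim of Theorem~\ref{thm:B}(2). In the fiber, this set is the preimage of the $G_\delta$ set $B$ under a continuous map, and it is dense because $R_\varphi R_\theta=R_{\theta+\varphi}$: the perturbation of Lemma~\ref{lem:dense} moves along the same curve.

The maps $(A_1,A_2)\mapsto(R_\theta A_1,A_2)$ are orthogonal transformations of $\mathbb{R}^8$ that map $\mathcal{U}$ onto itself. Since $B$ is Borel and sets of dimension $0$ in $\mathbb{T}$ are null, Tonelli's theorem gives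
\[
0=\int_{\mathcal{U}}\int_0^\pi\mathbf{1}_B(R_\theta A_1,A_2)\,d\theta\,d(A_1,A_2)=\pi\operatorname{Leb}(B).
\]
So $B$ is null, $\underline{\varrho}$ is discontinuous on $\mathcal{E}\setminus B$, and this set has positive measure, hence Hausdorff dimension $8$.
\end{proof}

\section{A rotation and a diagonal matrix}\label{sec:model}

In this section $G=I$ and $H=\operatorname{diag}(\mu,\mu^{-1})$ with $\mu>1$. We bound the norm of a product $W$ from below by its upper left entry $W_{11}$.

\emph{One block of rotations.} For $W=H^aR_\theta^kH^b$ we have $W_{11}=\mu^{a+b}\cos k\theta$. Let $Y_C$ be the set of $\theta\in\mathbb{T}$ with $|\cos k\theta|<e^{-Ck}$ for some $k\ge1$. Outside $Y_C$ all these products satisfy $\|W\|\ge e^{L(a+b)-Ck}$. Since $|\sin y|\ge2|y|/\pi$ for $|y|\le\pi/2$, the inequality $|\cos k\theta|<\epsilon$ puts $\theta$ within $\pi\epsilon/(2k)$ of one of the $k$ zeros of $\cos k\theta$ in $\mathbb{T}$. Hence for every $\gamma>0$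
\[
\mathcal{H}^\gamma_\infty(Y_C)\le\sum_{k\ge1}k\,(\pi e^{-Ck})^\gamma\longrightarrow0\qquad(C\to\infty),
\]
and $\bigcap_CY_C$ has dimension $0$. This is Proposition~\ref{prop:growth} for one family of products, proved by adding up the exceptional sets of the single products.

\emph{Many blocks.} This addition fails in general. Let $M=R_\theta H^n$ with $n\ge1$, and $\tau=\operatorname{tr}M=(\mu^n+\mu^{-n})\cos\theta$. On the arc $J_n=\{|\cos\theta|\le\frac12\mu^{-n}\}$ we have $|\tau|\le1$, and \eqref{eq:elliptic} with $\sin\omega\ge\sqrt3/2$ gives $\|M^l\|\le3\mu^n$ for all $l$. The bound \eqref{eq:growth} asks for $\|M^l\|\ge e^{(Ln/2-C)l-C}$. If $Ln>2C$, it fails on the whole arc $J_n$ for all large $l$. So for every $C$ the lengths of the exceptional sets of the single products have infinite sum.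

To see why, let $f_l(\theta)=(M^l)_{11}$. Then $f_1=\mu^n\cos\theta$, and with $\tan\psi=\mu^{-n}$,
\[
f_2=\mu^{2n}\cos^2\theta-\sin^2\theta=\mu^n(\mu^n+\mu^{-n})\cos(\theta-\psi)\cos(\theta+\psi).
\]
So $|f_2|$ is a constant of the full size $\mu^{2n}$ times the sines of the distances from $\theta$ to the two zeros $\frac\pi2\pm\psi$, and both zeros are close to $\frac\pi2$. The same clustering occurs for every $l$. By the Cayley--Hamilton theorem $f_{l+1}=\tau f_l-f_{l-1}$ with $f_0=1$. If $\tau\ge2$, then $f_1\ge\tau/2\ge f_0$ and inductively $f_{l+1}-f_l\ge f_l-f_{l-1}\ge0$, so $f_l\ge1$; replacing $\theta$ by $\theta+\pi$ covers $\tau\le-2$. Thus all zeros of $f_l$ (there are $l$ of them, by Lemma~\ref{lem:factor}) satisfy $|\cos\theta|<2\mu^{-n}$.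

The exceptional arcs of the powers $M^l$ all sit at $\frac\pi2$, the zero of $f_1$. The cluster of zeros of a long word is not a new exceptional place: the word is a concatenation of shorter words, each of which already has a zero there. The proof of Proposition~\ref{prop:growth} turns these observations into three statements: the factorization holds for every word (Lemma~\ref{lem:factor}); a word with many zeros in an arc splits into words that each have a zero in that arc (Lemma~\ref{lem:subadd}); and in a suitably weighted count of all zeros in an arc, such words therefore contribute a quadratically small term (Lemma~\ref{lem:halving}).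

\section{The zeros of a matrix coefficient}\label{sec:zeros}

From now on $G,H$ are as in Proposition~\ref{prop:growth}, with the notation of Section~\ref{sec:words}. Let $f_w(\theta)=\langle e_0,W_w(\theta)u\rangle$ be the first coordinate of $W_w(\theta)u$. Then $|f_w(\theta)|\le\|W_w(\theta)\|$, and
\begin{equation}\label{eq:zero}
f_w(\theta)=0\iff\Psi_w(\theta,\alpha_u)\in\tfrac\pi2+\pi\mathbb{Z}.
\end{equation}

\subsection{Factorization}

As a function of $\theta$, $f_w$ is a trigonometric polynomial. Its zeros are all real by monotonicity, and its leading coefficient is a product in which no cancellation occurs.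

\begin{lemma}\label{lem:factor}
Let $w$ be a word, $l=l(w)$. Then $f_w$ has exactly $l$ distinct zeros $\theta_1,\dots,\theta_l$ in $\mathbb{T}$, and
\[
|f_w(\theta)|\ge\|G\|^{-l}e^{Lm(w)}\prod_{j=1}^l|\sin(\theta-\theta_j)|.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:periodic} and \eqref{eq:monotone}, $\theta\mapsto\Psi_w(\theta,\alpha_u)$ maps $[0,\pi)$ bijectively onto a half-open interval of length $l\pi$, which contains exactly $l$ points of $\frac\pi2+\pi\mathbb{Z}$. With \eqref{eq:zero} this gives the first claim.

Let $\xi=(1,-i)^T$ and $\Pi=\frac12\xi\xi^*=\frac12\begin{pmatrix}1&i\\-i&1\end{pmatrix}$. Then $R_\theta=e^{i\theta}\Pi+e^{-i\theta}\overline{\Pi}$. Expanding the $l$ rotations gives $f_w(\theta)=e^{-il\theta}P(e^{2i\theta})$ with a polynomial $P$ of degree at most $l$. Its coefficient of $z^l$ arises from choosing $\Pi$ each time; since $e_0^T\xi=1$, it is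
\[
c=2^{-l}\Bigl(\prod_{i<l}\xi^*GH^{n_i}\xi\Bigr)\,\xi^*GH^{n_l}u .
\]
The polynomial $P$ is not zero and has the $l$ distinct roots $e^{2i\theta_j}$, so $P(z)=c\prod_j(z-e^{2i\theta_j})$. Since $|e^{2i\theta}-e^{2i\theta_j}|=2|\sin(\theta-\theta_j)|$, we get $|f_w(\theta)|=2^l|c|\prod_j|\sin(\theta-\theta_j)|$.

It remains to bound the $l$ factors of $2^lc$. For a real vector $y$ we have $|\xi^*y|=|y_1+iy_2|=\|y\|$, so
\[
|\xi^*GH^nu|=|\mu|^n\|Gu\|\ge e^{Ln}/\|G^{-1}\|=e^{Ln}/\|G\|.
\]
For a real matrix $M=(M_{jk})$ we have $\xi^*M\xi=(M_{11}+M_{22})+i(M_{21}-M_{12})$, hence $|\xi^*M\xi|^2=\sum_{j,k}M_{jk}^2+2\det M$. For $\det M=1$ this is at least $\|M\|^2$. So $|\xi^*GH^n\xi|\ge\|GH^nu\|\ge e^{Ln}/\|G\|$.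
\end{proof}

The task is now to show that, for $\theta$ outside a small set, $\prod_j|\sin(\theta-\theta_j)|\ge e^{-Lm(w)/2-Cl(w)}$ for all words $w$ simultaneously.

\subsection{Zeros in an arc are almost subadditive}

An \emph{arc} is the image $I\subset\mathbb{T}$ of an interval $[a,b)$ with $0<b-a\le\pi$. Let $Z_I(w)$ be the number of zeros of $f_w$ in $I$.

\begin{lemma}\label{lem:subadd}
For every arc $I$ and all words $w,w'$ we have $Z_I(ww')\le Z_I(w)+Z_I(w')+4$. If $l(w)=1$, then $Z_I(w)\le1$.
\end{lemma}

\begin{proof}
The second claim follows from Lemma~\ref{lem:factor}. For the first, we compare the number of zeros with the angle $\Delta_w(\alpha)=\Psi_w(b,\alpha)-\Psi_w(a,\alpha)$ through which the image direction turns as $\theta$ runs over $[a,b)$; put $\Delta_w=\Delta_w(\alpha_u)$. By \eqref{eq:zero} and monotonicity, $Z_I(w)$ is the number of points of $\frac\pi2+\pi\mathbb{Z}$ in a half-open interval of length $\Delta_w$, so $|Z_I(w)-\Delta_w/\pi|<1$.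

Next, $|\Delta_w(\alpha)-\Delta_w(\alpha')|<\pi$ for all $\alpha,\alpha'$. Indeed, $\Delta_w(\cdot)$ has period $\pi$ by \eqref{eq:periodic}, so we may assume $\alpha\le\alpha'<\alpha+\pi$. Then $\Psi_w(\theta,\alpha')-\Psi_w(\theta,\alpha)\in[0,\pi)$ for $\theta=a$ and $\theta=b$, and $\Delta_w(\alpha')-\Delta_w(\alpha)$ is the difference of these two numbers.

Put $\alpha_1=\Psi_{w'}(a,\alpha_u)$ and $N=\lceil\Delta_{w'}/\pi\rceil$. Then $\Psi_{w'}(b,\alpha_u)=\alpha_1+\Delta_{w'}\le\alpha_1+N\pi$, so
\[
\Delta_{ww'}\le\Psi_w(b,\alpha_1+N\pi)-\Psi_w(a,\alpha_1)=N\pi+\Delta_w(\alpha_1)<\Delta_{w'}+\Delta_w+2\pi .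
\]
Therefore $Z_I(ww')<\Delta_{ww'}/\pi+1<(\Delta_w+\Delta_{w'})/\pi+3<Z_I(w)+Z_I(w')+5$, and these are integers.
\end{proof}

\subsection{Two dyadic grids}

A zero at distance about $2^{-k}$ from $\theta$ costs a factor $2^{-k}$ in Lemma~\ref{lem:factor}, and it usually lies in the first $k$ dyadic arcs around $\theta$. So the total loss is measured by the sum over all scales of the number of zeros in the dyadic arc containing $\theta$. A single grid misses a zero that is close to $\theta$ but separated from it by an endpoint; a second grid, shifted by a third of the circle, catches it.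

For $g\in\{0,1\}$ and $k\ge0$ let $\mathcal{D}^g_k$ be the partition of $\mathbb{T}$ into the arcs $[j\pi2^{-k},(j+1)\pi2^{-k})+g\pi/3$, $0\le j<2^k$. Each arc of $\mathcal{D}^g_k$ is the union of two arcs of $\mathcal{D}^g_{k+1}$, its \emph{children}. Let $Z^g_k(w,\theta)$ be the number of zeros of $f_w$ in the arc of $\mathcal{D}^g_k$ that contains $\theta$. Then $Z^g_0(w,\theta)=l(w)$.

\begin{lemma}\label{lem:grids}
With $\theta_1,\dots,\theta_l$ as in Lemma~\ref{lem:factor} and $\Sigma=\sum_{g=0}^1\sum_{k\ge0}Z^g_k(w,\theta)$,
\[
\prod_{j=1}^l|\sin(\theta-\theta_j)|\ge3^{-l}2^{-\Sigma}.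
\]
\end{lemma}

\begin{proof}
Let $\nu_j$ be the number of pairs $(g,k)$ such that $\theta$ and $\theta_j$ lie in the same arc of $\mathcal{D}^g_k$; then $\Sigma=\sum_j\nu_j$. If $\theta=\theta_j$ for some $j$, then $\Sigma=\infty$ and both sides are $0$. Otherwise fix $j$ and let $r\in(0,\frac\pi2]$ be the distance from $\theta$ to $\theta_j$ in $\mathbb{T}$. An endpoint of $\mathcal{D}^1_k$ and an endpoint of $\mathcal{D}^0_k$, lifted to $\mathbb{R}$, differ by $\frac{\pi}{3\cdot2^k}(3i+2^k)$ with $i\in\mathbb{Z}$, and $3i+2^k\ne0$. So their distance is at least $\frac{\pi}{3\cdot2^k}$. If $\theta$ and $\theta_j$ lie in different arcs in both grids of level $k$, the closed segment of length $r$ between them contains an endpoint of each grid, whence $r\ge\frac{\pi}{3\cdot2^k}$. Thus every $k\ge0$ with $k<\log_2\frac{\pi}{3r}$ contributes to $\nu_j$, and $\nu_j\ge\log_2\frac{\pi}{3r}$. It follows that $\sin r\ge\frac{2r}{\pi}\ge\frac13 2^{-\nu_j}$. Multiply over $j$.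
\end{proof}

\section{A weighted count of all zeros}\label{sec:count}

Fix one of the two grids and omit $g$; we also write $Z_k(w)$ for $Z_k(w,\theta)$. We want a bound $s\sum_kZ_k(w)\le l(w)\log\frac1\beta+\delta m(w)$ for all words at once, where $\delta/s$ is a small multiple of $L$ and $\beta>0$ may be as small as we like. With the weight
\[
p(w)=\beta^{l(w)}e^{-\delta m(w)},\qquad p(ww')=p(w)p(w'),
\]
the bound reads $p(w)e^{s\sum_kZ_k(w)}\le1$, and it is enough to show that the sum of these numbers over all words is at most $1$. We build this sum scale by scale. Put $S_k(w)=\sum_{j=0}^kZ_j(w)$ and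
\[
T_k=\sum_wp(w)e^{sS_k(w)},\qquad V_k=\sum_wp(w)e^{sS_k(w)}Z_k(w).
\]
These are functions of $\theta$ with values in $[0,\infty]$, constant on the arcs of $\mathcal{D}_k$. The quantity $V_k$ is a weighted number of zeros in the arc of level $k$, and it controls the increment $T_k-T_{k-1}$. Passing to a child halves the number of zeros on average. The new factor $e^{sZ_{k+1}(w)}$ in the weight is close to $1$ for words with few zeros in the arc, if $s$ is small. Words with many zeros split into at least two words with a zero in the arc and, since $p$ is multiplicative, contribute about $V_k^2$. Lemma~\ref{lem:subadd} loses a factor $e^{4s(k+1)}$ at each joint, so $V_k^2$ is negligible only while $V_k$ stays below a geometrically decreasing threshold. We stop when the threshold is exceeded and count the arcs on which this happens.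

Fix $\eta\in(0,\frac1{10}]$ and put
\[
s=\frac{\eta}{18},\qquad\varepsilon=\frac{\eta}{288},\qquad\delta=\frac{sL}{4}.
\]
Since $e^y\le1+2y$ on $[0,1]$,
\begin{equation}\label{eq:constants}
e^{8s}\le e^{9s}\le1+\eta,\qquad e^{26s}\le2 .
\end{equation}
At level $0$ we have $S_0(w)=Z_0(w)=l(w)$. Summing over each letter gives $b=\beta e^s/(1-e^{-\delta})$, which is finite because $L>0$; for $b<1$,
\[
T_0=\sum_{l\ge1}b^l=\frac{b}{1-b},\qquad V_0=\sum_{l\ge1}lb^l=\frac{b}{(1-b)^2}.
\]
Both tend to $0$ as $\beta\to0$. We call $\beta\in(0,1)$ \emph{admissible} if $b<1$, $T_0\le\frac12$ and $V_0\le\varepsilon$. For admissible $\beta$ let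
\[
\sigma(\theta)=\inf\{k\ge0\colon V_k(\theta)>\varepsilon(1+\eta)^{-k}\}\in\{1,2,\dots,\infty\}.
\]
The sets $\{\sigma>k\}$ and $\{\sigma=k\}$ are determined by $V_0,\dots,V_k$, so they are unions of arcs of $\mathcal{D}_k$.

\begin{lemma}\label{lem:halving}
Let $I$ be an arc of $\mathcal{D}_k$ on which $\sigma>k$. Then \textup{(i)} $T_k\le1$ on $I$; \textup{(ii)} the mean of the values of $V_{k+1}$ on the two children of $I$ is at most $(\frac12+\eta)V_k$.
\end{lemma}

\begin{proof}
(i) From $e^y-1\le ye^y$ we get $e^{sS_j}\le e^{sS_{j-1}}+sZ_je^{sS_j}$, so $T_j\le T_{j-1}+sV_j$. On $I$ we have $V_j\le\varepsilon(1+\eta)^{-j}$ for $j\le k$, hence $T_k\le\frac12+s\varepsilon\sum_{j\ge1}(1+\eta)^{-j}=\frac12+s\varepsilon/\eta\le1$.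

(ii) On each child $S_{k+1}=S_k+Z_{k+1}\le S_k+Z_k$, and the values of $Z_{k+1}(w)$ on the two children add up to $Z_k(w)$. So the mean is at most
\begin{equation}\label{eq:mean}
\frac12\sum_wp(w)e^{sS_k(w)}e^{sZ_k(w)}Z_k(w).
\end{equation}
By \eqref{eq:constants}, the words with $Z_k(w)\le9$ contribute at most $\frac12(1+\eta)V_k$.

Let $Z_k(w)>9$. Decompose $w=w_1\cdots w_qr$ greedily: $w_1$ is the shortest prefix of $w$ with $Z_k\ge1$, $w_2$ is the shortest prefix with $Z_k\ge1$ of what remains, and so on. We stop when the rest $r$ is empty or has no prefix with $Z_k\ge1$; in the second case $Z_k(r)=0$, as $r$ is a prefix of itself. For empty $r$ put $p(r)=1$ and $Z_j(r)=0$. Each $w_a$ is a single letter, or a word with $Z_k=0$ followed by a single letter. By Lemma~\ref{lem:subadd}, $1\le Z_k(w_a)\le5$. The decomposition has at most $q$ joints. Applying Lemma~\ref{lem:subadd} at every joint, for each of the arcs of levels $0,\dots,k$ that contain $I$, we obtain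
\[
Z_k(w)\le5q+4q=9q,\qquad S_k(w)\le\sum_{a=1}^qS_k(w_a)+S_k(r)+4q(k+1).
\]
In particular $q\ge2$. The term of $w$ in the sum in \eqref{eq:mean} is therefore at most
\[
9q\,e^{(9s+4s(k+1))q}\,p(r)e^{sS_k(r)}\prod_{a=1}^qp(w_a)e^{sS_k(w_a)}.
\]
Different words give different tuples $(w_1,\dots,w_q,r)$, so we may sum over all tuples with $Z_k(w_a)\ge1$. The sum of $p(w')e^{sS_k(w')}$ over the words $w'$ with $Z_k(w')\ge1$ is at most $V_k$, and the sum over $r$ is at most $1+T_k\le2$. With $x=e^{9s+4s(k+1)}V_k$, these words contribute to \eqref{eq:mean} at most $\frac12\cdot2\cdot9\sum_{q\ge2}qx^q$. By \eqref{eq:constants} and $\sigma>k$,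
\[
x^2=e^{26s}e^{8sk}V_k^2\le2(1+\eta)^kV_k^2\le2\varepsilon V_k\le2\varepsilon^2\le\tfrac14 .
\]
For $0\le x\le\frac12$ we have $\sum_{q\ge2}qx^q=\frac{x^2(2-x)}{(1-x)^2}\le8x^2$. So the contribution is at most $72x^2\le144\varepsilon V_k=\frac\eta2V_k$. The two contributions add up to $(\frac12+\eta)V_k$.
\end{proof}

On average $V_k$ decays almost like $2^{-k}$, while the threshold decays only like $(1+\eta)^{-k}$. Hence few arcs reach the threshold.

\begin{corollary}\label{cor:count}
Let $N_k$ be the number of arcs of $\mathcal{D}_k$ on which $\sigma=k$, and put $\Lambda=(1+2\eta)(1+\eta)$. Then $N_k\le\varepsilon^{-1}V_0\Lambda^k$. If $\sigma(\theta)=\infty$, then for every word $w$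
\[
s\sum_{k\ge0}Z_k(w,\theta)\le l(w)\log\frac1\beta+\delta m(w).
\]
\end{corollary}

\begin{proof}
Let $\mathbb{E}$ denote the average over $\theta\in\mathbb{T}$. For $k\ge1$ the set $\{\sigma\ge k\}=\{\sigma>k-1\}$ is a union of arcs of $\mathcal{D}_{k-1}$, so Lemma~\ref{lem:halving}(ii) gives
\[
\mathbb{E}[V_k\mathbf{1}_{\sigma\ge k}]\le(\tfrac12+\eta)\,\mathbb{E}[V_{k-1}\mathbf{1}_{\sigma\ge k}]\le(\tfrac12+\eta)\,\mathbb{E}[V_{k-1}\mathbf{1}_{\sigma\ge k-1}],
\]
and by induction $\mathbb{E}[V_k\mathbf{1}_{\sigma\ge k}]\le(\frac12+\eta)^kV_0$. On $\{\sigma=k\}$, which occupies the proportion $N_k2^{-k}$ of the circle, $V_k>\varepsilon(1+\eta)^{-k}$. Hence $N_k2^{-k}\varepsilon(1+\eta)^{-k}\le(\frac12+\eta)^kV_0$, which is the first claim. If $\sigma(\theta)=\infty$, then $p(w)e^{sS_k(w)}\le T_k\le1$ for all $k$ by Lemma~\ref{lem:halving}(i). Take logarithms and let $k\to\infty$.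
\end{proof}

\section{Proof of the growth estimate}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]
Let $X$ be the set of $\theta\in\mathbb{T}$ for which no constant $C$ as in \eqref{eq:growth} exists. Fix $\eta\in(0,\frac1{10}]$. For admissible $\beta$ let $E_\beta$ be the set of $\theta$ such that $\sigma(\theta)<\infty$ for at least one of the two grids.

\emph{The set $X$ is contained in $E_\beta$.} Let $\theta\notin E_\beta$ and let $w$ be a word with $l=l(w)$, $m=m(w)$. Corollary~\ref{cor:count} for both grids bounds the sum $\Sigma$ of Lemma~\ref{lem:grids} by $\frac2s(l\log\frac1\beta+\delta m)$. By Lemmas~\ref{lem:factor} and~\ref{lem:grids},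
\[
\|W_w(\theta)\|\ge|f_w(\theta)|\ge(3\|G\|)^{-l}e^{Lm}\exp\Bigl(-\frac{2\log2}{s}\bigl(l\log\tfrac1\beta+\delta m\bigr)\Bigr)\ge e^{\frac{L}{2}m-C_1l},
\]
where $C_1=\log(3\|G\|)+\frac{2\log2}{s}\log\frac1\beta$, because $\frac{2\log2}{s}\delta=\frac{\log2}{2}L<\frac{L}{2}$. An arbitrary product of $m$ copies of $H$ and $l$ copies of $R_\theta G$ has the form $W=H^{n_0}R_\theta GH^{n_1}\cdots R_\theta GH^{n_l}$ with $\sum_in_i=m$. Then $R_\theta GW=W_{(n_0,\dots,n_l)}(\theta)$ belongs to a word with $l+1$ letters, and $\|R_\theta G\|=\|G\|\ge1$, so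
\[
\|W\|\ge\|G\|^{-1}e^{\frac{L}{2}m-C_1(l+1)}\ge e^{\frac{L}{2}m-C(l+1)},\qquad C=C_1+\log\|G\|.
\]
Thus $\theta\notin X$.

\emph{The dimension of $X$.} Let $\gamma>\log_2\Lambda$. Cover $E_\beta$ by the arcs of $\mathcal{D}^g_k$ on which $\sigma=k$, for $k\ge1$ and $g\in\{0,1\}$. They have length $\pi2^{-k}$, so Corollary~\ref{cor:count} gives
\[
\mathcal{H}^\gamma_\infty(X)\le\mathcal{H}^\gamma_\infty(E_\beta)\le2\pi^\gamma\,\frac{V_0}{\varepsilon}\sum_{k\ge1}(\Lambda2^{-\gamma})^k .
\]
The series converges, $\varepsilon$, $\Lambda$ and $\gamma$ do not depend on $\beta$, and $V_0\to0$ as $\beta\to0$. Hence $\mathcal{H}^\gamma_\infty(X)=0$ for all $\gamma>\log_2\Lambda$, that is, $\dim_HX\le\log_2\bigl((1+2\eta)(1+\eta)\bigr)$. The set $X$ does not depend on $\eta$, and letting $\eta\to0$ gives $\dim_HX=0$.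
\end{proof}

\begin{thebibliography}{1}

\bibitem{Morris}
Ian D. Morris, \emph{Generic properties of the lower spectral radius for some low-rank pairs of matrices}, arXiv:1510.00209 (2015).

\end{thebibliography}
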